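# Satisfiability of ATL with imperfect information: one agent against two

## 1. One agent: walks in a finite graph

Formulas of alternating-time temporal logic (ATL) say what a group of agents can enforce in a system. The satisfiability problem asks: given a number $n$ of agents and a formula, is there a finite system with exactly $n$ agents whose initial state satisfies the formula? We study the version in which each agent acts on the basis of its own local state only, and ask whether an algorithm can decide it. The question comes from Artur Niewiadomski, Magdalena Kacprzak, Damian Kurpiewski, Michał Knapik, Wojciech Penczek, Wojciech Jamroga, "MsATL: a Tool for SAT-Based ATL Satisfiability Checking", arXiv:2310.16519 (2023). We begin with $n=1$, where the answer is yes.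

**Definition (syntax).** Let $PV$ be a finite set of propositional variables and $\mathrm{Agt}=\{1,\dots,n\}$. Formulas are given by
$$\varphi ::= p \mid \lnot\varphi \mid \varphi\land\varphi \mid \langle\!\langle \Gamma\rangle\!\rangle X\varphi \mid \langle\!\langle \Gamma\rangle\!\rangle \varphi U\varphi \mid \langle\!\langle \Gamma\rangle\!\rangle G\varphi,\qquad p\in PV,\ \Gamma\subseteq\mathrm{Agt}.$$
Here $X$ is "next", $G$ is "always from now on", $U$ is "strong until". The constant $\mathit{true}$ abbreviates $p\lor\lnot p$, and $\langle\!\langle\Gamma\rangle\!\rangle F\varphi$ abbreviates $\langle\!\langle\Gamma\rangle\!\rangle\,\mathit{true}\,U\varphi$. For a given input formula, $PV$ is the set of its propositions.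

**Definition (one-agent model).** There are a finite non-empty set $L$ of states, an initial state $\iota\in L$, a finite set $Act$ of actions, a protocol $P:L\to 2^{Act}\setminus\{\emptyset\}$ and a deterministic transition function giving $t(g,a)\in L$ for $a\in P(g)$. $St$ is the set of states reachable from $\iota$, and $V:St\to2^{PV}$ is a labeling.

Strategies are memoryless, and there are two candidates: $\sigma:L\to Act$ or $\sigma:St\to Act$, in both cases with $\sigma(g)\in P(g)$. The first is the one-agent case of "imperfect information", the second of "perfect information". A strategy of the only agent has exactly one outcome path $\lambda=\lambda[0]\lambda[1]\dots$ from each $g\in St$. A formula $\langle\!\langle1\rangle\!\rangle\cdots$ holds at $g$ iff the outcome from $g$ of some strategy satisfies the temporal condition; $\langle\!\langle\emptyset\rangle\!\rangle\cdots$ holds at $g$ iff all paths from $g$ satisfy it.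

**Proposition 1.** For $n=1$, satisfiability under the imperfect-information semantics is EXPTIME-complete.

*Proof.*

**Upper bound.** The purpose is to reduce to perfect information. A strategy $L\to Act$ restricts to a strategy on $St$. Conversely a strategy on $St$ extends to $L$, because protocols are non-empty. Outcomes from states of $St$ stay in $St$, so they depend only on the values on $St$. Hence the two semantics coincide. It is a known result that satisfiability under perfect information, called $\mathrm{ATL}_I$-SAT, is EXPTIME-complete, and its upper bound applies.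

**Lower bound.** The purpose is to embed CTL. We recall two facts: satisfiability of CTL over total Kripke structures is EXPTIME-hard, and every satisfiable CTL formula has a finite model (Emerson–Halpern, JCSS 1985). Passing to the part reachable from the satisfying state changes no truth value, so a satisfiable CTL formula holds at the initial state of a finite total Kripke structure generated from that state. Such structures are exactly the one-agent models: take the successors of a state as the actions available there, with $t(g,g')=g'$; conversely, $St$ with its transitions is such a structure. Translate: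

- the path quantifier $\mathsf A$ (in front of $X$, $G$, $U$) as $\langle\!\langle\emptyset\rangle\!\rangle$;
- $\mathsf{EX}\varphi$ as $\lnot\langle\!\langle\emptyset\rangle\!\rangle X\lnot\varphi$;
- $\mathsf{EG}\varphi$ as $\lnot\langle\!\langle\emptyset\rangle\!\rangle\,\mathit{true}\,U\lnot\varphi$;
- $\mathsf E(\varphi U\psi)$ as $\langle\!\langle1\rangle\!\rangle\varphi U\psi$.

The size grows linearly. The first three clauses are correct because $\langle\!\langle\emptyset\rangle\!\rangle$ quantifies over all paths. For the fourth, the single outcome of a strategy is a path, so $\langle\!\langle1\rangle\!\rangle\varphi U\psi$ implies $\mathsf E(\varphi U\psi)$. Conversely, a shortest path from $g$ that witnesses $\varphi U\psi$ visits no state twice (cut out the cycle otherwise), so a memoryless strategy can follow it up to the state where $\psi$ holds and continue arbitrarily. $\square$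

With one agent, the state that the agent sees is the whole state of the system. What changes when there is a second agent? The agent sees only a part of the global state, so a strategy must repeat its action at global states that look alike. We now make this precise, and then see that this obligation to repeat is strong enough to encode Turing machines.

## 2. Several agents: product successors and uniform strategies

**Definition (model).** A model $M$ over $\{1,\dots,n\}$ gives each agent $i$ a finite non-empty set $L_i$ of local states, an initial local state $\iota_i\in L_i$, a finite set $Act_i$ of actions, a protocol $P_i:L_i\to2^{Act_i}\setminus\{\emptyset\}$, and a deterministic partial transition function $t_i$. For a global state $g=(g_1,\dots,g_n)\in L_1\times\dots\times L_n$ and $a\in P_i(g_i)$ the value $t_i(g,a)\in L_i$ is defined; it is the next local state of $i$. A joint action $\alpha=(a_1,\dots,a_n)$ with $a_i\in P_i(g_i)$ leads to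
$$T(g,\alpha)=(t_1(g,a_1),\dots,t_n(g,a_n)).$$
The initial global state is $\iota=(\iota_1,\dots,\iota_n)$, $St$ is the set of global states reachable from $\iota$ via $T$, and $V:St\to2^{PV}$ is the labeling.

An agent's transition may read the whole global state, but it changes only the agent's own component. Put $A_i(g)=\{t_i(g,a):a\in P_i(g_i)\}$. As $t_i$ depends only on $g$ and on agent $i$'s own action,
$$\text{the set of successors of } g \text{ is the product } A_1(g)\times\dots\times A_n(g). \tag{1}$$
Every state has a successor, since protocols are non-empty.

**Definition (indistinguishability).** $g\sim_ig'$ iff $g_i=g'_i$. For $\Gamma\ne\emptyset$ let $\sim_\Gamma=\bigcup_{i\in\Gamma}\sim_i$; let $\sim_\emptyset$ be the identity.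

**Definition (strategies and outcomes).** A memoryless imperfect-information strategy of agent $i$ is a function $\sigma_i:L_i\to Act_i$ with $\sigma_i(l)\in P_i(l)$; at $g$ it yields $\sigma_i(g_i)$. A memoryless perfect-information strategy is a function $\sigma_i:St\to Act_i$ with $\sigma_i(g)\in P_i(g_i)$. A collective strategy is $\sigma_\Gamma=(\sigma_i)_{i\in\Gamma}$. The set $out(g,\sigma_\Gamma)$ consists of all infinite paths $\lambda=g^0g^1\dots$ with $g^0=g$ and $g^{k+1}=T(g^k,\alpha^k)$, where $\alpha^k_i$ is prescribed by $\sigma_i$ at $g^k$ for $i\in\Gamma$, and $\alpha^k_j\in P_j(g^k_j)$ is arbitrary for $j\notin\Gamma$. Write $\lambda[k]=g^k$.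

**Definition (imperfect-information semantics, in the style of Schobbens' $\mathrm{ATL}_{ir}$).** Propositions, $\lnot$ and $\land$ are as usual. $M,g\models\langle\!\langle\Gamma\rangle\!\rangle X\varphi$ iff there is a collective imperfect-information strategy $\sigma_\Gamma$ such that for every $g'\in St$ with $g\sim_\Gamma g'$ and every $\lambda\in out(g',\sigma_\Gamma)$ we have $M,\lambda[1]\models\varphi$. For $\langle\!\langle\Gamma\rangle\!\rangle G\varphi$ the condition on $\lambda$ is that $M,\lambda[k]\models\varphi$ for all $k\ge0$. For $\langle\!\langle\Gamma\rangle\!\rangle\varphi U\psi$ it is that for some $k\ge0$, $M,\lambda[k]\models\psi$ and $M,\lambda[j]\models\varphi$ for all $j<k$. The perfect-information semantics uses perfect-information strategies and only $g'=g$.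

For $n=1$ we have $g=g_1$, so $\sim_1$ is the identity and these definitions are those of Section 1. The satisfiability problem ($n\ge1$ and a formula $\phi$ are given; is there a model $M$ over exactly $\{1,\dots,n\}$ with $M,\iota\models\phi$?) is called $\mathrm{ATL}_i$-SAT under the imperfect-information semantics and $\mathrm{ATL}_I$-SAT under the perfect-information semantics.

**Example 1 (guessing a hidden bit).** Agent 1 has local states $\bullet$ (initial), $\mathit{guess}$, $\mathit{win}$, $\mathit{lose}$; agent 2 has $u$ (initial), $0$, $1$. At $(\bullet,u)$ agent 1 moves to $\mathit{guess}$ and agent 2 chooses to move to $0$ or to $1$. At $(\mathit{guess},b)$ agent 1 has actions $0,1$ and moves to $\mathit{win}$ if its action equals $b$, otherwise to $\mathit{lose}$; agent 2 stays at $b$. Elsewhere local states are kept. Let $p$ hold iff $g_1=\mathit{win}$. The successors of $(\bullet,u)$ form the product $\{\mathit{guess}\}\times\{0,1\}$. With perfect information, $\iota\models\langle\!\langle1\rangle\!\rangle Fp$: play $b$ at $(\mathit{guess},b)$. With imperfect information this fails: $\sigma_1(\mathit{guess})$ is a single action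 $a$, and the outcome in which agent 2 moves to $1-a$ stays in $\mathit{lose}$ forever.

**Abbreviations.** $\bot=\lnot\mathit{true}$, $\ \mathsf{AX}\varphi=\langle\!\langle\emptyset\rangle\!\rangle X\varphi$, $\ \mathsf{AG}\varphi=\langle\!\langle\emptyset\rangle\!\rangle G\varphi$, $\ \mathsf{EX}\varphi=\lnot\mathsf{AX}\lnot\varphi$. As $\sim_\emptyset$ is the identity and the empty strategy allows all paths, these have their CTL meaning. Further
$$K_i\varphi=\langle\!\langle i\rangle\!\rangle(\bot\,U\varphi),\qquad \hat K_i\varphi=\lnot K_i\lnot\varphi .$$
An until with left argument $\bot$ can only be fulfilled at $k=0$. Since strategies exist and outcome sets are non-empty,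
$$g\models K_i\varphi \iff g'\models\varphi \text{ for all } g'\in St \text{ with } g'_i=g_i, \tag{2}$$
and $g\models\hat K_i\varphi$ iff $g'\models\varphi$ for some such $g'$. So knowledge is expressible. In Example 1, if $q$ holds iff $g_2=0$, then at $(\mathit{guess},0)$ the formula $K_2q$ is true, and $K_1q$ is false because $(\mathit{guess},1)$ is reachable and looks the same to agent 1.

## 3. The theorem, and its recursively enumerable half

Recall that $\Sigma^0_1$ is the class of recursively enumerable (r.e.) sets and $\Pi^0_1$ the class of their complements; completeness is with respect to many-one reductions. The halting problem on the empty tape is $\Sigma^0_1$-complete. A $\Sigma^0_1$-complete set is undecidable, and a $\Pi^0_1$-complete set is not r.e.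

**Theorem.**

1. For every fixed $n\ge 2$, satisfiability of ATL formulas over $\{1,\dots,n\}$ under the imperfect-information semantics is $\Sigma^0_1$-complete, hence undecidable. This already holds for formulas whose coalitions are $\emptyset$ or singletons. Consequently $\mathrm{ATL}_i$-SAT is $\Sigma^0_1$-complete.
2. For $n=1$ the problem is EXPTIME-complete. So for fixed $n$ it is decidable iff $n=1$.
3. Consequently, for $n\ge2$ no computable function bounds the size of a smallest model of a satisfiable formula. The set of valid formulas is $\Pi^0_1$-complete, so it has no sound and complete recursive axiomatization.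

Part 2 is Proposition 1 together with part 1.

**Membership in $\Sigma^0_1$.** The purpose is to show that the set of satisfiable inputs $(n,\phi)$ is r.e. Enumerate all finite models over $\{1,\dots,n\}$ up to renaming, labeled with the propositions of $\phi$. It suffices to decide $M,\iota\models\phi$ for a given $M$, which we do by computing, subformula by subformula, the states of $St$ where it holds. For $\langle\!\langle\Gamma\rangle\!\rangle\cdots$ there are finitely many collective strategies $\sigma_\Gamma$. As strategies are memoryless, the outcomes of a fixed $\sigma_\Gamma$ are exactly the infinite paths of a finite graph on $St$ in which every state has a successor. On it, "$X\varphi$ on all paths from $g'$" means that all successors of $g'$ satisfy $\varphi$, and "$G\varphi$ on all paths" that all states reachable from $g'$ satisfy $\varphi$. "$\varphi U\psi$ on all paths" fails iff from $g'$, passing only through states satisfying $\varphi\land\lnot\psi$, one can reach a state satisfying $\lnot\varphi\land\lnot\psi$ or go on forever, that is, reach and close a cycle. All of this is decidable.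

**Part 3 from part 1.** Suppose a computable function bounded the size (number of local states and actions) of a smallest model of a satisfiable formula. Up to renaming there are finitely many models below the bound, and checking all of them would decide satisfiability, contradicting part 1. Next, a formula is valid iff its negation is unsatisfiable, and $\phi$ is unsatisfiable iff $\lnot\phi$ is valid. So validity is many-one equivalent to the complement of satisfiability and is $\Pi^0_1$-complete, in particular not r.e. The theorems of a recursive axiomatization form an r.e. set, so no sound and complete one exists.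

**What remains.** We must prove $\Sigma^0_1$-hardness for each fixed $n\ge2$ with coalitions $\emptyset$ and singletons. As membership was shown for all $n$ at once, hardness for $n=2$ then also gives completeness of $\mathrm{ATL}_i$-SAT.

## 4. Testing equality of two points with one memoryless strategy

The sensible plan is to encode the space-time diagram of a Turing machine: points carry tiles, each point has a right neighbor and an upper neighbor, and a formula checks that neighboring tiles match. The matching of tiles is easy. What must be enforced is that "right, then up" and "up, then right" end at the same point.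

**Attempt A: use only $\mathsf{AX}$ and $\mathsf{AG}$.** This must fail. A formula whose only coalition is $\emptyset$ has a model over $n$ agents iff it has one over a single agent: $St$ with its transitions is a one-agent model, and conversely one may add agents with one local state and one action. By Proposition 1 such formulas have a decidable satisfiability problem. Likewise nothing can be gained from formulas read with perfect information, since $\mathrm{ATL}_I$-SAT is in EXPTIME. So the encoding must use that a strategy has to act alike at states that look alike. Here is the mechanism in its smallest form.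

**Example 2 (detecting $H(x)\ne x$).** Let $D$ be a finite non-empty set and $H:D\to D$. Agent 1 has local states $\bullet$ (initial), all $x\in D$, all $(x,z)$ and $(x,f)$, and $s$; agent 2 has $h$ (initial), $c$, $c'$, $s$, with one action everywhere. Transitions:

- at $(\bullet,h)$ agent 1 chooses a point $x$, leading to $(x,h)$;
- at $(x,h)$ agent 1 chooses $\beta\in\{z,f\}$, leading to $((x,\beta),h)$;
- $((x,z),h)$ leads to $(H(x),c)$, and $((x,f),h)$ leads to $(s,s)$;
- at $(x,c)$ agent 1 chooses $\beta\in\{z,f\}$, leading to $((x,\beta),c')$, which leads to $(s,s)$;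
- elsewhere local states are kept.

Let $hm$ hold iff $g_2=h$, let $f$ hold iff $g_1$ is some $(x,f)$, let $c'$ hold iff $g_2=c'$, and put $good=(hm\land f)\lor(c'\land\lnot f)$. Consider a strategy $\sigma_1$ and $x^0=\sigma_1(\bullet)$. If $\sigma_1(x^0)=f$, then $good$ holds at $((x^0,f),h)$. If $\sigma_1(x^0)=z$, the path goes to $(H(x^0),c)$ and then to $((H(x^0),\beta),c')$ with $\beta=\sigma_1(H(x^0))$, and $good$ occurs iff $\beta=z$. So $\sigma_1$ avoids $good$ forever iff $\sigma_1(x^0)=z$ and $\sigma_1(H(x^0))=f$, which is possible for some $\sigma_1$ iff some $x^0$ has $H(x^0)\ne x^0$. Only $\iota$ has first component $\bullet$ among reachable states, hence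
$$\iota\models\lnot\langle\!\langle1\rangle\!\rangle G\lnot good\iff H=\mathrm{id}.$$
With perfect information the agent plays $z$ at $(x^0,h)$ and $f$ at $(H(x^0),c)$, two different global states, and always avoids $good$. The equality test works only because agent 1 does not see whether agent 2 is in $h$ or in $c$.

**Attempt B: test the square directly.** We would like a strategy of agent 1 to walk right-then-up and up-then-right from $x$ and compare the end points. This stops at the point $x$ itself: a memoryless strategy has one value $\sigma_1(x)$, so it goes right from $x$ or up from $x$, and no outcome of one strategy contains both routes. Two separate modalities do not help either, as each quantifies its strategy anew.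

**Two loops with a common return.** What one strategy can do is walk a closed loop and be tested on returning. So we use a third move, a diagonal return $H$, and test two loops separately, "right, up, return" and "up, right, return". If both are the identity, then both routes are right inverses of the same map $H$. On a *finite* set $H$ is then a bijection, and both routes equal $H^{-1}$. This gives commutation.

It is convenient to rename the two elementary moves so that in each loop the same name is played twice. Let a point have a *level* modulo 4 that increases by 1 with each elementary move. Move 1 means "right" at even level and "up" at odd level; move 2 means "up" at even level and "right" at odd level. In the plane with level $i+j$, playing 1 twice from $(0,0)$ gives $(0,0)\to(1,0)\to(1,1)$, and playing 2 twice gives $(0,0)\to(0,1)\to(1,1)$. From the odd point $(1,0)$, move 1 gives $(1,0)\to(1,1)\to(2,1)$ and move 2 gives $(1,0)\to(2,0)\to(2,1)$. With $F_1,F_2$ the two moves, the loop conditions are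
$$HF_1F_1=\mathrm{id},\qquad HF_2F_2=\mathrm{id}.$$

**Policing a three-step loop.** In Example 2 there was one intermediate move. Now agent 1 must be caught if it leaves the prescribed course halfway. Two problems arise. First, how does a formula $\langle\!\langle1\rangle\!\rangle G\lnot good$ know how far along the loop we are? By the level: for each $k\in\mathbb Z_4$ we use a formula $good_k$ meant for loops that start at level $k$. Second, how is it checked that the second elementary move repeats the first? Agent 2 may interrupt the walk by going to a local state $b_\alpha$ that remembers the first move $\alpha$, and then the next move of agent 1 is examined. Agent 1 does not see the interruption, so it must behave as if it were always possible.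

## 5. Halting as a seeded torus tiling

Since models are finite, the tilings to encode are periodic ones.

**Definition (tilings).** A *tile system* is $(\mathcal T,\mathrm{Hor},\mathrm{Ver},\mathsf S)$ with $\mathcal T$ finite, $\mathrm{Hor},\mathrm{Ver}\subseteq\mathcal T^2$ and $\mathsf S\in\mathcal T$. A *seeded torus tiling* is, for some $m\ge1$, a map $\tau:\mathbb Z_m^2\to\mathcal T$ with $\tau(0,0)=\mathsf S$, $(\tau(i,j),\tau(i+1,j))\in\mathrm{Hor}$ and $(\tau(i,j),\tau(i,j+1))\in\mathrm{Ver}$ for all $i,j$.

**Lemma 1.** The halting problem on the empty tape is many-one reducible to the existence of a seeded torus tiling.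

*Proof.* The idea is to cut the torus into rectangles by a bottom row of tiles $\mathsf B$ and a left wall of tiles $\mathsf W$, meeting in $\mathsf S$. A rectangle contains a computation which starts at its bottom and is allowed to meet the next bottom row only if it has halted.

**Step 1: the tile system.** Let $N$ be a deterministic machine on a one-way infinite tape that never moves left from cell $0$ (a standard normal form), with start state $q_0$, halting state $q_h$ and $\delta:(Q\setminus\{q_h\})\times\Sigma\to Q\times\Sigma\times\{-1,+1\}$; the blank is $\sqcup\in\Sigma$. Put $\Lambda=\Sigma\cup(Q\times\Sigma)$; the letter $(q,a)$ stands for a cell with content $a$ and the head on it in state $q$. For $c\in\Lambda$ and $l,r\in\Lambda\cup\{\#\}$ define the next content $\mathrm{nx}(l,c,r)$: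

- if $c=(q,a)$ with $q\ne q_h$ and $\delta(q,a)=(q',a',\cdot)$, it is $a'$; if $c=(q_h,a)$, it is $c$;
- if $c=a\in\Sigma$: it is $(q',a)$ if $l=(q,b)$, $q\ne q_h$, $\delta(q,b)=(q',b',+1)$; otherwise $(q',a)$ if $r=(q,b)$, $q\ne q_h$, $\delta(q,b)=(q',b',-1)$; otherwise $a$.

Let $I$ be the set of triples $\langle l,c,r\rangle$ with $c\in\Lambda$ and $l,r\in\Lambda\cup\{\#\}$, except those with $c=(q,a)$, $q\ne q_h$, where either $l=\#$ and $\delta(q,a)$ moves left, or $r=\#$ and $\delta(q,a)$ moves right. Let $\mathcal T=\{\mathsf S,\mathsf B,\mathsf W\}\cup I$.

$\mathrm{Hor}$ consists of $(\mathsf S,\mathsf B),(\mathsf B,\mathsf B),(\mathsf B,\mathsf S)$ and all pairs of tiles of the forms $(\mathsf W,\langle\#,c,r\rangle)$, $(\langle l,c,r\rangle,\langle c,r,r'\rangle)$, $(\langle l,c,\#\rangle,\mathsf W)$. In the middle form $r\in\Lambda$, since $\langle c,r,r'\rangle$ must be a tile.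

$\mathrm{Ver}$ consists of

- $(\mathsf S,\mathsf W),(\mathsf W,\mathsf W),(\mathsf W,\mathsf S)$;
- $(\mathsf B,\langle l,c,r\rangle)$ where $c=(q_0,\sqcup)$ if $l=\#$, and $c=\sqcup$ if $l\ne\#$;
- $(\langle l,c,r\rangle,\langle l',c',r'\rangle)$ with $c'=\mathrm{nx}(l,c,r)$;
- $(\langle l,c,r\rangle,\mathsf B)$ with $c\in\Sigma\cup(\{q_h\}\times\Sigma)$.

The tile system is computable from $N$.

**Step 2: a halting computation gives a tiling.** Let $C_0,\dots,C_T$ be the configurations, $C_T$ halted. Put $w=T+2$, $m=w+1$, $\tau(0,0)=\mathsf S$, and for $1\le i,j\le w$ put $\tau(i,0)=\mathsf B$, $\tau(0,j)=\mathsf W$, and let $\tau(i,j)$ be the triple of contents of cells $i-2,i-1,i$ in $C_{\min(j-1,T)}$, with $\#$ replacing cells outside $0,\dots,w-1$.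

The tiles are admissible: the head is always on a cell $\le T\le w-2$, so never on cell $w-1$, and it never moves left from cell $0$. Hence no excluded triple occurs.

$\mathrm{Hor}$: row $0$ reads cyclically $\mathsf S\mathsf B\cdots\mathsf B\mathsf S$. Row $j\ge1$ reads $\mathsf W$, then the windows of a word bordered by $\#$, then $\mathsf W$ again.

$\mathrm{Ver}$: column $0$ reads $\mathsf S\mathsf W\cdots\mathsf W\mathsf S$. Now let $i\ge1$. Row $1$ carries $C_0$, with $(q_0,\sqcup)$ in cell $0$ and $\sqcup$ elsewhere, and $l=\#$ exactly for $i=1$, so the pair from $\mathsf B$ is allowed. From row $j$ to row $j+1$ with $j-1<T$, $\mathrm{nx}$ computes one step of $N$: a cell under the head receives the written symbol and loses the head, the neighbor to which the head moves receives the new state, and other cells are unchanged. Replacing cell $w$ by $\#$ does no harm, since the head is never there. For $j-1\ge T$ the configuration $C_T$ is repeated, and $\mathrm{nx}$ is the identity on windows of a halted configuration. Row $w$ carries $C_T$, as $w-1=T+1\ge T$, and its head state is $q_h$, so the pair to $\mathsf B$ is allowed.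

For instance, if $q_0=q_h$, then $T=0$, $w=2$, $m=3$. With $\mathsf h=(q_h,\sqcup)$, row $0$ is $\mathsf S,\mathsf B,\mathsf B$ and rows $1$ and $2$ are both $\mathsf W,\langle\#,\mathsf h,\sqcup\rangle,\langle\mathsf h,\sqcup,\#\rangle$. Here $\mathrm{nx}(\#,\mathsf h,\sqcup)=\mathsf h$ and $\mathrm{nx}(\mathsf h,\sqcup,\#)=\sqcup$, so all pairs are allowed.

**Step 3: a tiling contains a rectangle.** Let $\tau$ be a seeded torus tiling. In $\mathrm{Hor}$, successors of $\mathsf S,\mathsf B$ lie in $\{\mathsf S,\mathsf B\}$, and those of $\mathsf W$ and of triples lie in $\{\mathsf W\}\cup I$. Rows are cyclic, so a row containing $\mathsf S$ or $\mathsf B$ lies in $\{\mathsf S,\mathsf B\}$, and a row containing $\mathsf W$ lies in $\{\mathsf W\}\cup I$. In $\mathrm{Ver}$, successors of $\mathsf S,\mathsf W$ lie in $\{\mathsf S,\mathsf W\}$, and those of $\mathsf B$ and of triples lie in $\{\mathsf B\}\cup I$. So a column containing $\mathsf S$ or $\mathsf W$ lies in $\{\mathsf S,\mathsf W\}$, and a column containing $\mathsf B$ lies in $\{\mathsf B\}\cup I$.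

Row $0$ contains $\mathsf S$, so it lies in $\{\mathsf S,\mathsf B\}$. As $(\mathsf S,\mathsf S)\notin\mathrm{Hor}$, we have $\tau(1,0)=\mathsf B$; going right we return to $\mathsf S$ at index $m$ at the latest. So there is $w\ge1$ with $\tau(i,0)=\mathsf B$ for $1\le i\le w$ and $\tau(w+1,0)=\mathsf S$ (indices mod $m$). In the same way, as $(\mathsf S,\mathsf S)\notin\mathrm{Ver}$, there is $\eta\ge1$ with $\tau(0,j)=\mathsf W$ for $1\le j\le\eta$ and $\tau(0,\eta+1)=\mathsf S$. Let $1\le i\le w$ and $1\le j\le\eta$. Column $i$ contains $\mathsf B$ and row $j$ contains $\mathsf W$, so $\tau(i,j)\in(\{\mathsf B\}\cup I)\cap(\{\mathsf W\}\cup I)=I$. Column $w+1$ contains $\mathsf S$, so $\tau(w+1,j)\in\{\mathsf S,\mathsf W\}\cap(\{\mathsf W\}\cup I)=\{\mathsf W\}$. Row $\eta+1$ contains $\mathsf S$, so $\tau(i,\eta+1)\in\{\mathsf S,\mathsf B\}\cap(\{\mathsf B\}\cup I)=\{\mathsf B\}$.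

**Step 4: the rectangle contains a halting computation.** By $\mathrm{Hor}$, the triples in row $j$, between $\mathsf W$ at $0$ and $\mathsf W$ at $w+1$, are the windows of a word $c_j(1)\dots c_j(w)\in\Lambda^w$ bordered by $\#$; in particular $l=\#$ exactly at $i=1$. By the pairs from $\mathsf B$, row $1$ is the initial configuration on cells $0,\dots,w-1$. We show by induction that row $j$ represents the configuration after $j-1$ steps (repeated once halted) restricted to cells $0,\dots,w-1$, with its unique head inside the strip. Given this for row $j<\eta$: if the head state is $q_h$, $\mathrm{nx}$ repeats the row. Otherwise, as the triple at the head is not excluded, the head's next cell is inside the strip, and $\mathrm{nx}$ computes the next configuration there. Finally the pairs from row $\eta$ to $\mathsf B$ allow only letters in $\Sigma\cup(\{q_h\}\times\Sigma)$. The head is in the strip, so its state is $q_h$, and $N$ halts. $\square$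

## 6. The formula $\Phi$

Fix $n\ge2$ and a tile system. In the intended model, the local state of agent 1 is its place in the torus, possibly together with the move just announced, and the local state of agent 2 is a *context* that agent 1 does not see. The propositions come in two groups, the first describing agent 1 and the second the context:

- Group 1: $init,\ d,\ v_1,v_2,v_z,\ f,\ sk$. Here $d$ means "at a point", and $v_\beta$ means "at a point, move $\beta$ announced". We write $v_f:=f$.
- Group 2: $hm,\ e,b_1,b_2,c,\ e',b_1',b_2',c',\ sk$. Here $hm$ is "home"; $e,b_1,b_2,c$ are contexts in which agent 1 is examined on its next move, and the primed versions hold after that move. The proposition $sk$ ("sink") is shared.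
- Levels $\ell_0,\dots,\ell_3$ (indices mod 4), and $t_\tau$ for $\tau\in\mathcal T$.

For $\alpha\in\{1,2\}$ and $j\in\mathbb Z_4$ let $Q_{\alpha,j}=\mathrm{Hor}$ if ($\alpha=1$, $j$ even) or ($\alpha=2$, $j$ odd), and $Q_{\alpha,j}=\mathrm{Ver}$ otherwise. For $k\in\mathbb Z_4$ let
$$good_k=\bigl(hm\land[\,f\lor(v_z\land\lnot\ell_{k+2})\lor((v_1\lor v_2)\land\ell_{k+2})]\bigr)\lor(e'\land\lnot\ell_k)\lor\bigvee_{\alpha=1,2}(b'_\alpha\land\ell_{k+1}\land\lnot v_\alpha)\lor(c'\land\lnot f). \tag{3}$$
Read $good_k$ as "agent 1 is caught" in the game of walking a loop from level $k$. At home it is caught if it announces $f$, or the return $z$ at a level other than $k+2$, or an elementary move at level $k+2$. In context $e$ it is caught if it started at a level other than $k$; in context $b_\alpha$ at level $k+1$, if it does not repeat $\alpha$; in context $c$, after the return, if it does not announce $f$.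

$\Phi$ is the conjunction of:

- (C1) $init\land hm\land\mathsf{AX}\,\mathsf{AG}\lnot init\land K_1init\land K_2hm$.
- (C2) $\mathsf{AG}$: at most one Group 1 proposition, at most one Group 2 proposition, at most one level and at most one $t_\tau$ hold; and $d\to(\bigvee_j\ell_j\land\bigvee_\tau t_\tau)$.
- (C3) $\mathsf{AG}\bigl(hm\to\bigwedge_{j=2}^n\hat K_j\,init\bigr)$.
- (C4) $\mathsf{AX}\,d\land\mathsf{AX}(hm\lor e)\land\mathsf{EX}\,hm\land\mathsf{AX}\,\mathsf{AX}\,\mathsf{AG}\lnot e\land\mathsf{EX}\,t_{\mathsf S}$.
- (C5) $\mathsf{AG}(d\to\hat K_1e)$.
- (C6) $\mathsf{AG}(d\to\bigwedge_{\beta\in\{1,2,z,f\}}\langle\!\langle1\rangle\!\rangle Xv_\beta)$.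
- (C7) $\mathsf{AG}(d\land p\to K_1p\land\mathsf{AX}\,p)$ for each $p\in\{\ell_j\}\cup\{t_\tau\}$.
- (C8) $\mathsf{AG}(d\land hm\to\mathsf{AX}\,hm)$.
- (C9) $\mathsf{AG}(hm\land v_\alpha\to\mathsf{AX}(d\land(hm\lor b_\alpha)))$ for $\alpha=1,2$; $\ \mathsf{AG}(hm\land v_z\to\mathsf{AX}(d\land c))$.
- (C10) $\mathsf{AG}(hm\land v_\alpha\land\ell_j\to\mathsf{AX}\,\ell_{j+1})$ for $\alpha=1,2$; $\ \mathsf{AG}(hm\land v_z\land\ell_j\to\mathsf{AX}\,\ell_{j+2})$; for all $j\in\mathbb Z_4$.
- (C11) $\mathsf{AG}\bigl(hm\land v_\alpha\land\ell_j\land t_\tau\to\mathsf{AX}\bigvee_{(\tau,\tau')\in Q_{\alpha,j}}t_{\tau'}\bigr)$ for $\alpha=1,2$, $j\in\mathbb Z_4$, $\tau\in\mathcal T$ (an empty disjunction is $\bot$).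
- (C12) $\mathsf{AG}(d\land y\to\mathsf{AX}\,y')$ and $\mathsf{AG}(y'\to\mathsf{AX}\,\mathsf{AG}\,sk)$ for $y\in\{e,b_1,b_2,c\}$.
- (C13) $\bigwedge_{k\in\mathbb Z_4}\lnot\langle\!\langle1\rangle\!\rangle G\lnot good_k$.

Roles: (C1) and (C3) pin down the home context to a single tuple of local states of agents $2,\dots,n$. (C4) and (C5) make the points exactly the local states that agent 1 can choose in the first step. Since successor sets are products, each point then occurs at home. (C6) says that a move can be announced by an action that works in every context, so one strategy value per point is enough. (C7)–(C12) describe the walk, and (C13) says that every strategy is caught. $\Phi$ is computable from the tile system and uses only the coalitions $\emptyset,\{1\},\dots,\{n\}$.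

## 7. From a tiling to a model

**Lemma 2.** If a seeded torus tiling exists, then $\Phi$ is satisfiable over $\{1,\dots,n\}$.

*Proof.*

**Step 1: the moves on the torus.** The purpose is to have levels mod 4. Unroll the torus four times in each direction; this gives a seeded torus tiling $\tau:\mathbb Z_m^2\to\mathcal T$ with $4\mid m$. Let $D=\mathbb Z_m^2$ and $\mathrm{lev}(i,j)=i+j\bmod4$, which is well defined, as is the parity of $i+j$. Define
$$F_1(i,j)=\begin{cases}(i+1,j)& i+j\text{ even}\\(i,j+1)& i+j\text{ odd}\end{cases}\qquad F_2(i,j)=\begin{cases}(i,j+1)& i+j\text{ even}\\(i+1,j)& i+j\text{ odd}\end{cases}\qquad F_z(i,j)=(i-1,j-1).$$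
$F_1$ and $F_2$ flip the parity, so $F_1^2(i,j)=F_2^2(i,j)=(i+1,j+1)$ and $F_zF_\alpha F_\alpha=\mathrm{id}$. Further, $F_1,F_2$ raise the level by $1$, and $F_z$ changes it by $-2\equiv2$.

**Step 2: the model.** Agent 1 has local states $\bullet$ (initial), all $x\in D$, all $(x,\beta)$ with $\beta\in\{1,2,z,f\}$, and $s$. Its actions are $D$ at $\bullet$, $\{1,2,z,f\}$ at each $x\in D$, and one action elsewhere. Agent 2 has local states $h$ (initial), $e,b_1,b_2,c,e',b'_1,b'_2,c',s$; its actions are $\{0,1\}$ at $h$, and one action elsewhere. Agents $j\ge3$ have one local state and one action and are suppressed in the notation. The transitions are as follows; each agent's next local state depends only on the global state and its own action.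

- $(\bullet,h)$: action $x$ leads agent 1 to $x$; agent 2 goes by $0$ to $h$ and by $1$ to $e$.
- $(x,y)$ with $y\in\{h,e,b_1,b_2,c\}$: action $\beta$ leads agent 1 to $(x,\beta)$; agent 2 stays at $h$ if $y=h$ (under both actions), and goes to $y'$ otherwise.
- $((x,\alpha),h)$, $\alpha=1,2$: agent 1 goes to $F_\alpha(x)$; agent 2 goes by $0$ to $h$ and by $1$ to $b_\alpha$.
- $((x,z),h)$: agent 1 goes to $F_z(x)$, agent 2 to $c$ (under both actions).
- $((x,f),h)$, $\ ((x,\beta),y')$ with $y'$ primed, and $(s,s)$: to $(s,s)$.
- All other global states: local states are kept.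

The set consisting of $(\bullet,h)$, the $(x,y)$ with $y\in\{h,e,b_1,b_2,c\}$, the $((x,\beta),y)$ with $y\in\{h,e',b_1',b_2',c'\}$, and $(s,s)$ contains the initial state and, by the rules, is closed under transitions. So every reachable state has one of these forms. All $(x,h)$ and $(x,e)$ are reachable in one step.

Labeling: $init$ iff $g_1=\bullet$; $d$ iff $g_1\in D$; $v_\beta$ iff $g_1=(x,\beta)$ for some $x$; $hm$ iff $g_2=h$; $e,b_\alpha,c,e',b'_\alpha,c'$ according to $g_2$; $sk$ at $(s,s)$. States with $g_1=x$ or $g_1=(x,\beta)$ carry $\ell_{\mathrm{lev}(x)}$ and $t_{\tau(x)}$; no other levels or tiles occur.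

**Step 3: conjuncts (C1)–(C12).** We check them at $\iota=(\bullet,h)$.

- (C1): $\iota\models init\land hm$. The local state $\bullet$ is never re-entered, so $\iota$ is the only reachable state with $g_1=\bullet$; this gives $\mathsf{AX}\,\mathsf{AG}\lnot init$ and $K_1init$. $K_2hm$ holds since $hm$ holds iff $g_2=h$.
- (C2): Group 1 propositions, levels and tiles are determined by $g_1$, Group 2 propositions by $g_2$, at most one of each kind; on reachable states $g_1=s$ iff $g_2=s$. Points carry a level and a tile.
- (C3): $hm$ means $g_2=h=\iota_2$, and agents $j\ge3$ have one local state. So $g\sim_j\iota$ for all $j\ge2$, and $\iota\models init$.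
- (C4): The successors of $\iota$ are all $(x,h)$ and $(x,e)$. Agent 2 enters $e$ only from $\iota$, which is never re-entered, and leaves it in the next step, so $e$ fails after two or more steps. The successor $((0,0),h)$ satisfies $t_{\mathsf S}$.
- (C5): $(x,e)$ is reachable for each $x\in D$.
- (C6): The reachable states with first component $x$ are of the form $(x,y)$ with $y\in\{h,e,b_1,b_2,c\}$, and at each of them action $\beta$ leads to a state with first component $(x,\beta)$. So a strategy with $\sigma_1(x)=\beta$ witnesses $\langle\!\langle1\rangle\!\rangle Xv_\beta$.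
- (C7): Levels and tiles depend only on $g_1$. Successors of $(x,y)$ have first component $(x,\beta)$, with the same level and tile.
- (C8): $(x,h)$ has only successors $((x,\beta),h)$.
- (C9): The successors of $((x,\alpha),h)$ are $(F_\alpha(x),h)$ and $(F_\alpha(x),b_\alpha)$; the only successor of $((x,z),h)$ is $(F_z(x),c)$.
- (C10): By the same list and the level changes in Step 1.
- (C11): Let $x=(i,j)$. For even $i+j$, $F_1$ moves right and $F_2$ moves up; for odd $i+j$ it is the reverse. This matches $Q_{\alpha,\mathrm{lev}(x)}$, and $\tau$ is a tiling.
- (C12): $(x,y)$ with $y\in\{e,b_1,b_2,c\}$ leads to some $((x,\beta),y')$, which leads to $(s,s)$ forever.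

**Step 4: conjunct (C13).** We must catch every strategy. Fix $k$ and an imperfect-information strategy $\sigma_1$. We describe a path from $\iota$, compatible with $\sigma_1$, that reaches $good_k$; agent 2 may act as we like. Let $x^0=\sigma_1(\bullet)$.

If $\mathrm{lev}(x^0)\ne k$, agent 2 goes to $e$: the path visits $(x^0,e)$ and then $((x^0,\beta),e')\models e'\land\lnot\ell_k$.

If $\mathrm{lev}(x^0)=k$, agent 2 stays at $h$: the path visits $(x^0,h)$ and $((x^0,\beta_0),h)$ with $\beta_0=\sigma_1(x^0)$. If $\beta_0=f$, or if $\beta_0=z$ (the level is $k\ne k+2$), this state satisfies $good_k$. Otherwise $\beta_0=\alpha\in\{1,2\}$. Let $x^1=F_\alpha(x^0)$, of level $k+1$, and $\beta_1=\sigma_1(x^1)$.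

If $\beta_1\ne\alpha$, agent 2 goes to $b_\alpha$: the path visits $(x^1,b_\alpha)$ and then $((x^1,\beta_1),b_\alpha')\models b'_\alpha\land\ell_{k+1}\land\lnot v_\alpha$.

If $\beta_1=\alpha$, agent 2 goes to $h$ both times: the path visits $(x^1,h)$, $((x^1,\alpha),h)$, $(x^2,h)$ with $x^2=F_\alpha(x^1)$ of level $k+2$, and then $((x^2,\beta_2),h)$ with $\beta_2=\sigma_1(x^2)$. If $\beta_2\in\{f,1,2\}$, this state satisfies $good_k$. If $\beta_2=z$, the path continues to $(F_z(x^2),c)=(x^0,c)$, as $F_zF_\alpha F_\alpha=\mathrm{id}$. There agent 1 must again play $\sigma_1(x^0)=\alpha$, and $((x^0,\alpha),c')\models c'\land\lnot f$.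

So no strategy of agent 1 enforces $G\lnot good_k$ at $\iota$. $\square$

## 8. From a model to a tiling

**Lemma 3.** If $\Phi$ is satisfiable over $\{1,\dots,n\}$, then a seeded torus tiling exists.

*Proof.* Let $M,\iota\models\Phi$ and $o=(\iota_2,\dots,\iota_n)$. Global states are written $(x,y)$ with $x\in L_1$ and $y\in L_2\times\dots\times L_n$. Nothing is known about $M$ beyond $\Phi$, so we first recover points, home context and moves.

**Step 1: the initial state is visible to agent 1.** By (C1), states reached in $\ge1$ steps satisfy $\lnot init$, so $\iota$ is the only state of $St$ satisfying $init$. By $K_1init$ and (2), if $g\in St$ and $g\sim_1\iota$, then $g=\iota$.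

**Step 2: home is one tuple of local states.** Let $g\in St$. If $g\models hm$, then by (C3), for each $j\ge2$, some $g'\sim_jg$ satisfies $init$; by Step 1, $g'=\iota$. So $g_j=\iota_j$ for all $j\ge2$, that is, $g=(g_1,o)$. Conversely, if $g_2=\iota_2$, then $g\models hm$, because $\iota\models K_2hm$.

**Step 3: the points.** The purpose is to find a finite set on which the moves will act. Let $D=A_1(\iota)$, a finite non-empty set.

*If $g\in St$ and $g\models d$, then $g_1\in D$.* By (C5) there is $g'\in St$ with $g'\sim_1g$ and $g'\models e$. By (C4), $e$ fails at states reached in $\ge2$ steps. By (C2), $e$ fails at $\iota$, since $\iota\models hm$. So $g'$ is a successor of $\iota$, and $g_1=g'_1\in A_1(\iota)$.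

*If $x\in D$, then $(x,o)\in St$ and $(x,o)\models d\land hm$.* By $\mathsf{EX}\,hm$ in (C4), some successor of $\iota$ satisfies $hm$, and by Step 2 its components $j\ge2$ are $\iota_j$. So $\iota_j\in A_j(\iota)$ for all $j\ge2$. By the product form (1), $(x,o)$ is a successor of $\iota$. Now $d$ holds by $\mathsf{AX}\,d$ in (C4), and $hm$ by Step 2.

For $x\in D$ let $\mathrm{lev}(x)$ and $\mathrm{tile}(x)$ be the unique level and tile holding at $(x,o)$; they exist by (C2). By (C7) applied at $(x,o)$, they hold at every $(x,y)\in St$. By (C7) applied at those $(x,y)\in St$ that satisfy $d$, they hold at all successors of such states. By (C2) they are the only level and tile there. We refer to this as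
$$\text{level and tile of } x \text{ hold at all } (x,y)\in St, \text{ and at all successors of those } (x,y) \text{ satisfying } d. \tag{4}$$

**Step 4: the moves.** Let $x\in D$ and $\beta\in\{1,2,z,f\}$. As $(x,o)\models d$, (C6) provides a strategy for $\langle\!\langle1\rangle\!\rangle Xv_\beta$ at $(x,o)$. Let $a_\beta(x)\in P_1(x)$ be its value at $x$. The semantics quantifies over all states $\sim_1$-related to $(x,o)$, so
$$\text{for every } (x,y)\in St, \text{ all successors of } (x,y) \text{ under } a_\beta(x) \text{ satisfy } v_\beta. \tag{5}$$
By (C8) and Step 2, all successors of $(x,o)$ have the form $(\cdot,o)$. So the only successor of $(x,o)$ under $a_\beta(x)$ is $(\nu_\beta(x),o)$, where $\nu_\beta(x)=t_1((x,o),a_\beta(x))$. It satisfies $v_\beta\land hm$ and, by (4), carries the level and tile of $x$.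

We need that these local states do not collide. First, $\iota_1\notin D$: $(\iota_1,o)=\iota\models init$, while $(x,o)\models d$ for $x\in D$, and (C2) forbids both. Likewise $\nu_\beta(x)\notin D\cup\{\iota_1\}$, since $(\nu_\beta(x),o)\models v_\beta$.

Fix one action $\theta(v)\in P_1(v)$ for each local state $v$ of the form $\nu_\beta(x)$, and put for $\alpha=1,2$
$$F_\alpha(x)=t_1\bigl((\nu_\alpha(x),o),\theta(\nu_\alpha(x))\bigr),\qquad H(x)=t_1\bigl((\nu_z(x),o),\theta(\nu_z(x))\bigr).$$
By (C9), the successors of $(\nu_\alpha(x),o)$ and of $(\nu_z(x),o)$ satisfy $d$, so by Step 3 we get $F_\alpha,H:D\to D$. By (C10) and (4),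
$$\mathrm{lev}(F_\alpha(x))=\mathrm{lev}(x)+1,\qquad \mathrm{lev}(H(x))=\mathrm{lev}(x)+2, \tag{6}$$
and by (C11) and (4),
$$(\mathrm{tile}(x),\mathrm{tile}(F_\alpha(x)))\in Q_{\alpha,\mathrm{lev}(x)}. \tag{7}$$

**Step 5: the loops close.** We claim that $HF_\alpha F_\alpha(x)=x$ for all $x\in D$ and $\alpha\in\{1,2\}$. This is where (C13) is used: if a loop did not close, a strategy could walk it without being caught.

Let $x^0=x$, $k=\mathrm{lev}(x^0)$, $x^1=F_\alpha(x^0)$, $x^2=F_\alpha(x^1)$, $x^3=H(x^2)$. By (6) their levels are $k,k+1,k+2,k$ (mod 4). Suppose $x^3\ne x^0$. Then $x^0,\dots,x^3$ are pairwise distinct, and we may prescribe an imperfect-information strategy $\sigma_1$ by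

- $\sigma_1(\iota_1)$ is an action leading from $\iota$ to local state $x^0$ (it exists since $x^0\in A_1(\iota)$);
- $\sigma_1(x^0)=a_\alpha(x^0)$, $\sigma_1(x^1)=a_\alpha(x^1)$, $\sigma_1(x^2)=a_z(x^2)$, $\sigma_1(x^3)=a_f(x^3)$;
- $\sigma_1(v)=\theta(v)$ for $v\in\{\nu_\alpha(x^0),\nu_\alpha(x^1),\nu_z(x^2)\}$, and arbitrary allowed values elsewhere.

There is no conflict: by Step 4 the local state $\iota_1$, those in $D$, and those of the form $\nu_\beta(x)$ are different from one another, and $\theta$ is a function of the local state. By (C13) and Step 1 there is a path $\lambda\in out(\iota,\sigma_1)$ containing a state satisfying $good_k$. We follow all possibilities for $\lambda$ and find no such state.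

First, by (C2), $good_k$ fails at $\iota$ (where $init\land hm$ holds), at states satisfying $sk$, and at states satisfying $d\land y$ with $y\in\{hm,e,b_1,b_2,c\}$. Indeed, $init$ or $d$ excludes $f,v_1,v_2,v_z$, which the first disjunct of (3) needs; each of $hm,e,b_\alpha,c$ excludes all primed propositions, which the other disjuncts need; and $sk$ excludes $hm$ and all primed propositions. Similarly, a state satisfying one primed proposition can satisfy $good_k$ only through the disjunct with that proposition, and a state satisfying $hm$ only through the first disjunct.

- $\lambda[1]=(x^0,y)$ satisfies $d$ and $hm\lor e$ by (C4), hence not $good_k$. If it satisfies $e$, then $\lambda[2]\models e'\land\ell_k$ by (C12) and (4), so $good_k$ fails there, and afterwards $sk$ holds forever by (C12). As $\lambda$ reaches $good_k$, $hm$ holds at $\lambda[1]$, and $\lambda[1]=(x^0,o)$ by Step 2.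
- $\lambda[2]=(\nu_\alpha(x^0),o)\models hm\land v_\alpha\land\ell_k$. By (C2), $f$, $v_z$ and $\ell_{k+2}$ fail, so $good_k$ fails.
- $\lambda[3]=(x^1,y)\models d\land(hm\lor b_\alpha)$ by (C9), so $good_k$ fails. If $b_\alpha$ holds, then $\lambda[4]\models b'_\alpha\land v_\alpha$ by (C12) and (5), since $a_\alpha(x^1)$ yields $v_\alpha$ in every context. So $good_k$ fails there, and then $sk$ holds forever. Hence $\lambda[3]=(x^1,o)$.
- $\lambda[4]=(\nu_\alpha(x^1),o)\models hm\land v_\alpha\land\ell_{k+1}$. As $f$, $v_z$ and $\ell_{k+2}$ fail, $good_k$ fails.
- $\lambda[5]=(x^2,y)\models d\land(hm\lor b_\alpha)$, so $good_k$ fails. If $b_\alpha$ holds, then $\lambda[6]\models b'_\alpha\land\ell_{k+2}$ by (C12) and (4). As $\ell_{k+1}$ fails, so does $good_k$, and then $sk$ holds forever. Hence $\lambda[5]=(x^2,o)$.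
- $\lambda[6]=(\nu_z(x^2),o)\models hm\land v_z\land\ell_{k+2}$. As $f$, $v_1$, $v_2$ and $\lnot\ell_{k+2}$ fail, $good_k$ fails.
- $\lambda[7]=(x^3,y)\models d\land c$ by (C9), so $good_k$ fails. Since $\sigma_1(x^3)=a_f(x^3)$, we get $\lambda[8]\models c'\land f$ by (C12) and (5), so $good_k$ fails, and afterwards $sk$ holds forever.

So $\lambda$ never satisfies $good_k$, a contradiction. The claim is proved.

**Step 6: right and up commute.** By Step 5, $H$ is surjective on the finite set $D$, hence bijective. So $F_1^2=H^{-1}=F_2^2$. As $F_\alpha^2$ is a bijection of the finite set $D$, so is $F_\alpha$. Undo the renaming of Section 4: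
$$\mathrm{Rt}(x)=\begin{cases}F_1(x)&\mathrm{lev}(x)\text{ even}\\F_2(x)&\mathrm{lev}(x)\text{ odd}\end{cases}\qquad \mathrm{Up}(x)=\begin{cases}F_2(x)&\mathrm{lev}(x)\text{ even}\\F_1(x)&\mathrm{lev}(x)\text{ odd.}\end{cases}$$
By (6), $F_1$ and $F_2$ flip the parity of the level. So if $\mathrm{Rt}(x)=\mathrm{Rt}(x')$, then $x,x'$ have the same parity, the same $F_\alpha$ was applied to both, and $x=x'$ by injectivity. The same holds for $\mathrm{Up}$. Hence $\mathrm{Rt}$ and $\mathrm{Up}$ are bijections of $D$.

They commute. If $\mathrm{lev}(x)$ is even, then $\mathrm{Rt}(x)=F_1(x)$ and $\mathrm{Up}(x)=F_2(x)$ have odd level, so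
$$\mathrm{Up}\,\mathrm{Rt}(x)=F_1F_1(x)=F_2F_2(x)=\mathrm{Rt}\,\mathrm{Up}(x).$$
If $\mathrm{lev}(x)$ is odd, then $\mathrm{Rt}(x)=F_2(x)$ and $\mathrm{Up}(x)=F_1(x)$ have even level, so $\mathrm{Up}\,\mathrm{Rt}(x)=F_2F_2(x)=F_1F_1(x)=\mathrm{Rt}\,\mathrm{Up}(x)$.

**Step 7: the tiling.** By (7) and the definition of $Q_{\alpha,j}$, we have $(\mathrm{tile}(x),\mathrm{tile}(\mathrm{Rt}(x)))\in\mathrm{Hor}$ and $(\mathrm{tile}(x),\mathrm{tile}(\mathrm{Up}(x)))\in\mathrm{Ver}$ for all $x\in D$: at even level these are $Q_{1,j}=\mathrm{Hor}$ and $Q_{2,j}=\mathrm{Ver}$, at odd level $Q_{2,j}=\mathrm{Hor}$ and $Q_{1,j}=\mathrm{Ver}$. By $\mathsf{EX}\,t_{\mathsf S}$ in (C4), some successor $(x_0,y)$ of $\iota$ satisfies $t_{\mathsf S}$. Then $x_0\in D$, and $\mathrm{tile}(x_0)=\mathsf S$ by (4). Choose $m\ge1$ with $\mathrm{Rt}^m=\mathrm{Up}^m=\mathrm{id}$, which is possible for permutations of a finite set. Then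
$$\tau(i,j)=\mathrm{tile}(\mathrm{Rt}^i\,\mathrm{Up}^j\,x_0)$$
is well defined on $\mathbb Z_m^2$, and $\tau(0,0)=\mathsf S$. The horizontal condition holds because $\mathrm{Rt}^{i+1}\mathrm{Up}^jx_0=\mathrm{Rt}(\mathrm{Rt}^i\mathrm{Up}^jx_0)$. The vertical condition holds because, by commutation, $\mathrm{Rt}^i\mathrm{Up}^{j+1}x_0=\mathrm{Up}(\mathrm{Rt}^i\mathrm{Up}^jx_0)$. So $\tau$ is a seeded torus tiling. $\square$

**End of the proof of the Theorem.** Fix $n\ge2$. Given a machine $N$ in the normal form of Lemma 1, compute its tile system and then the formula $\Phi_N=\Phi$ over $\{1,\dots,n\}$. By Lemma 1, $N$ halts on the empty tape iff a seeded torus tiling exists; by Lemmas 2 and 3 this holds iff $\Phi_N$ is satisfiable in a finite model over exactly $\{1,\dots,n\}$ under the imperfect-information semantics. So satisfiability is $\Sigma^0_1$-hard for each fixed $n\ge2$, already for formulas whose coalitions are $\emptyset$ or singletons. With the membership shown in Section 3 it is $\Sigma^0_1$-complete, and so is $\mathrm{ATL}_i$-SAT. This is part 1. Part 2 follows from it and Proposition 1, and part 3 was derived from it in Section 3. In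 particular $\mathrm{ATL}_i$-SAT is undecidable. $\blacksquare$
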